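# Higher derivatives of Schottky maps on sets of measure zero

## The guess that one derivative along the set gives all of them

In a plane domain, a function with a complex derivative at every point has derivatives of all orders. Now remove from a domain a family of disjoint round discs, so many that the remaining set $S$ has area zero, and differentiate only along $S$. Suppose that a map $f$ from $S$ to another set of this kind is a local homeomorphism with a continuous, nowhere vanishing derivative along $S$. Does it have higher derivatives along $S$, of all orders? The question is taken from Sergei Merenkov, "Local rigidity of Schottky maps", arXiv:1305.4683 (2013).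

The first guess is yes, by analogy with holomorphic functions. To test it we need the words made precise. Write $D(a,r)$ for the open disc with center $a$ and radius $r$, and $|X|$ for the area (two-dimensional Lebesgue measure) of $X$. A set is null if its area is $0$.

**Definition (relative Schottky set).** Let $D\subset\mathbb C$ be a domain. A relative Schottky set in $D$ is a set $S=D\setminus\bigcup_{i\in I}B_i$, where each $B_i$ is an open round disc with $\overline B_i\subset D$, and $\overline B_i\cap\overline B_j=\emptyset$ for $i\ne j$. The circles $\partial B_i$ are the peripheral circles. If $D=\mathbb C$, $S$ is called a Schottky set, and some $B_i$ may be open half-planes; we give a half-plane the radius $\infty$.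

For example, $\{\frac12\le|z|<1\}$ is a relative Schottky set in the unit disc, with one peripheral circle. It has positive area; a null example is built later by filling up the disc again and again. Note that every peripheral circle lies in $S$, and that $S$ is closed in $D$.

*$S$ has no isolated points.* Points on peripheral circles are not isolated, since the circle lies in $S$. If $p\in S$ lies on no peripheral circle and $S\cap D(p,r)=\{p\}$ with $D(p,r)\subset D$, then the connected set $D(p,r)\setminus\{p\}$ is covered by the disjoint open sets $B_i$. So it lies in one $B_i$, and then $p\in\overline B_i\setminus B_i=\partial B_i$, a contradiction.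

**Definition (derivatives along $S$).** Let $S\subset\mathbb C$ have an accumulation point $p\in S$, let $U$ be a neighborhood of $p$, and let $f:S\cap U\to\mathbb C$ be continuous. Then $f$ is conformal at $p$ if
$$f'(p)=\lim_{q\in S,\ q\to p}\frac{f(q)-f(p)}{q-p}$$
exists and is non-zero. For $n\ge2$ we put $f^{(n)}(p)=\lim_{q\in S,\,q\to p}\frac{f^{(n-1)}(q)-f^{(n-1)}(p)}{q-p}$, provided $f^{(n-1)}$ is defined on $S\cap U$ and the limit exists; here the limit may be zero.

For example, let the set be the unit circle and $f(z)=\bar z$. On this set $f(z)=1/z$, so $f'(z)=-z^{-2}$ and $f''(z)=2z^{-3}$. More generally, on the circle $z=c+\rho e^{i\theta}$ the function $\bar z$ has the derivative $\frac{d\bar z}{dz}=\frac{-i\rho e^{-i\theta}}{i\rho e^{i\theta}}=-e^{-2i\theta}$ along the circle. So differentiability along a thin set is not holomorphy. The sum, product, quotient and chain rules hold for derivatives along $S$, with the usual proofs; differentiability implies continuity; and a derivative along $S$ may be computed along any subset of $S$ that accumulates at the point.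

**Definition (Schottky map).** Let $S=D\setminus\bigcup B_i$ and $\tilde S=\tilde D\setminus\bigcup\tilde B_j$ be relative Schottky sets and $U\subset D$ open. A map $f:S\cap U\to\tilde S$ is a local homeomorphism if every $p\in S\cap U$ has an open neighborhood $V$ such that $f(S\cap U\cap V)$ is open in $\tilde S$ and $f:S\cap U\cap V\to f(S\cap U\cap V)$ is a homeomorphism. A local homeomorphism $f$ is a Schottky map if it is conformal at every point of $S\cap U$ and $f'$ is continuous on $S\cap U$.

Now the tests.

*No discs at all.* If $S=D$, a Schottky map is, locally, an injective holomorphic map, so all derivatives exist. For instance $z^2$ on $S=D(1,\frac12)$, with $\tilde S$ the image domain, is a Schottky map. The guess holds, but $S$ is not null.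

*Möbius maps.* Let $M$ be a Möbius map without pole in $D$, and $S$ any relative Schottky set in $D$. Then $M$ carries the discs $B_i$ to discs with disjoint closures in $M(D)$ (if $D=\mathbb C$, $M$ is affine and half-planes go to half-planes). So $M|_S$ is a Schottky map onto a relative Schottky set in $M(D)$, and $(M|_S)^{(n)}=M^{(n)}$. The guess holds, also for null $S$.

*The map $z^2$ on a null set.* Two facts are proved below: near each point of a null $S$ there are small peripheral circles (Lemma 4), and a Schottky map sends small peripheral circles to circles (Lemma 7). Can $g(z)=z^2$ do that? On $z=c+\rho e^{i\theta}$ we have $g=c^2+2c\rho e^{i\theta}+\rho^2e^{2i\theta}$. If the image lies in a circle with center $c^2+b$, then $|2c\rho e^{i\theta}+\rho^2e^{2i\theta}-b|^2$ is constant in $\theta$. Its $e^{2i\theta}$-coefficient is $-\rho^2\bar b$, so $b=0$; its $e^{i\theta}$-coefficient is then $2\bar c\rho^3$, so $c=0$. Only circles centered at $0$ go to circles. Near a point $p\in S$, $p\ne0$, there are peripheral circles with $c\ne0$. So $z^2$ is never a Schottky map on a null $S$.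

The last test changes the picture. Holomorphic maps have all derivatives, but a null set is so full of circles that the obvious holomorphic candidates are not Schottky maps. Perhaps derivatives force the map to be Möbius, and then the guess stands or falls with the existence of non-Möbius Schottky maps.

## The Schwarzian, and two theorems that refute the guess

For a Schottky map $f$ such that $f''$ and $f'''$ exist put
$$N=\frac{f''}{f'},\qquad \mathcal Sf=\frac{f'''}{f'}-\frac32\Big(\frac{f''}{f'}\Big)^2,\qquad\text{so that}\qquad N'=\mathcal Sf+\tfrac12N^2.\tag{1}$$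
The last identity is the quotient rule: $N'=f'''/f'-(f''/f')^2$. For a Möbius map the Schwarzian $\mathcal S$ is zero. We call $f$ *locally Möbius* if every $p\in S\cap U$ has an open neighborhood $V$ with $f=M$ on $S\cap V$ for some Möbius map $M$.

**Theorem 1.** Let $S\subset D$ be a relative Schottky set of measure zero, $\tilde S$ any relative Schottky set, and $f:S\cap U\to\tilde S$ a Schottky map. If $f''$ and $f'''$ exist at every point of $S\cap U$, then $f$ is locally Möbius.

**Theorem 2.** For every $\alpha\in(0,1)$ there are relative Schottky sets $S,\tilde S$ of measure zero and a Schottky map $f:S\to\tilde S$ (a homeomorphism, with $U=D$ the unit disc) such that $f''$ exists everywhere and is $\alpha$-Hölder on $S$, but $f$ is not locally Möbius.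

**Corollary 3.** (a) It is false that every Schottky map between relative Schottky sets of measure zero has derivatives of all orders: for $f$ as in Theorem 2, $f'''(p)$ fails to exist for some $p\in S$. (b) For a Schottky map defined on a null relative Schottky set the following are equivalent: $f''$ and $f'''$ exist everywhere; all $f^{(n)}$ exist everywhere; $f$ is locally Möbius. (c) For no $\alpha<1$ does existence of an $\alpha$-Hölder continuous $f''$ imply that $f$ is locally Möbius.

**Proof of Corollary 3 from the theorems.** (a) For $f$ as in Theorem 2, $f''$ exists everywhere and $f$ is not locally Möbius, so by Theorem 1 $f'''$ fails to exist somewhere. (b) If $f=M$ on $S\cap V$, then $M$ is finite, hence holomorphic, near each point of $S\cap V$, and by induction $f^{(n)}=M^{(n)}$ on $S\cap V$. So locally Möbius implies that all derivatives exist, which trivially implies that the first three exist, and Theorem 1 closes the circle. (c) is Theorem 2 (an exponent $\alpha\le0$ asks for less on bounded sets). $\square$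

## Small discs, and detours inside $S$

To integrate derivatives along $S$ we must be able to move inside $S$. We also need to know that discs near a point are small.

**Lemma 4.** (a) For $p\in\mathbb C$ and $\varepsilon>0$, only finitely many $B_i$ of radius $\ge\varepsilon$ meet $D(p,1)$. (b) If $|S|=0$ and $p\in S$, then every disc $D(p,r)$ contains the closure of some $B_j$.

**Proof.** (a) Let $\varepsilon'=\min(\varepsilon,1)$. If $B_i$ has radius $\ge\varepsilon$ and contains a point $x\in D(p,1)$, then $B_i$ contains a disc of radius $\varepsilon'$ that contains $x$. This disc lies in $D(x,2\varepsilon')\subset D(p,3)$. For different $i$ these discs are disjoint, and each has area $\pi\varepsilon'^2$, so there are finitely many.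

(b) We may take $r\le1$ with $D(p,r)\subset D$. First, infinitely many $B_i$ meet $D(p,r/2)$. Suppose that only finitely many do. The open set $D(p,r/2)\setminus\bigcup\overline B_i$ (a finite union) is contained in $S$, hence null, hence empty. So the connected set $D(p,r/2)$ is covered by finitely many disjoint closed sets $\overline B_i$, hence lies in one of them, and being open it lies in $B_i$. This contradicts $p\in S$. By (a) one of these infinitely many discs has radius $<r/4$. Its closure lies within distance $<r/2+r/2$ of $p$. $\square$

**Lemma 5 (detours).** Let $p,q\in S$ and $[p,q]\subset D$. There is a $\frac\pi2$-Lipschitz map $\gamma:[0,|p-q|]\to S$ from $p$ to $q$ whose image lies within distance $|p-q|/2$ of $[p,q]$.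

**Proof.** Let $\sigma$ be the arclength parametrization of $[p,q]$. A disc $B_i$ meeting $[p,q]$ meets it in an open chord with endpoints on $\partial B_i$, because $p,q\notin B_i$. A half-plane $B_i$ does not meet $[p,q]$, because its complement is convex and contains $p,q$. On the parameter interval of each chord, replace $\sigma$ by the shorter arc of $\partial B_i$ (at most a half circle), at constant speed; elsewhere let $\gamma=\sigma$.

An arc of half-angle $\theta\le\pi/2$ on a circle of radius $\varrho$ has length $2\varrho\theta$ over a chord of length $\ell=2\varrho\sin\theta$; the ratio is $\theta/\sin\theta\le\pi/2$. Its points project into the chord, at distance at most $\varrho(1-\cos\theta)=\frac\ell2\tan\frac\theta2\le\frac\ell2$. As $\ell\le|p-q|$, the distance claim follows. Since peripheral circles lie in $S$ and $\sigma$ lies in $S$ off the chords, $\gamma$ takes values in $S$.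

For the Lipschitz bound let $t<t'$. If both lie in the same closed chord interval, the bound is clear. Otherwise let $u$ be the right end of the closed chord interval containing $t$ (or $u=t$ if there is none) and $u'$ the left end of the one containing $t'$ (or $u'=t'$). The closed chord intervals are disjoint since the $\overline B_i$ are, so $t\le u\le u'\le t'$, and $\gamma=\sigma$ at $u$ and $u'$. Hence $|\gamma(t')-\gamma(t)|\le\frac\pi2(u-t)+(u'-u)+\frac\pi2(t'-u')\le\frac\pi2(t'-t)$. $\square$

In particular, if $q_1,q_2\in S\cap D(p,r_0)$ and $D(p,2r_0)\subset D$, then the detour from $q_1$ to $q_2$ stays in $D(p,2r_0)$.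

**Lemma 6.** If $g:[a,b]\to\mathbb C$ and $\limsup_{h\to0}|g(t+h)-g(t)|/|h|\le K$ for every $t$, then $|g(b)-g(a)|\le K(b-a)$.

**Proof.** $g$ is continuous. Let $\varepsilon>0$ and let $t^*$ be the supremum of those $t$ with $|g(u)-g(a)|\le(K+\varepsilon)(u-a)$ for all $u\in[a,t]$. By continuity the inequality holds at $t^*$. If $t^*<b$, then $|g(u)-g(t^*)|\le(K+\varepsilon)(u-t^*)$ for $u>t^*$ close to $t^*$; adding, the inequality persists beyond $t^*$, a contradiction. So $t^*=b$, and $\varepsilon\to0$. $\square$

Consequently, let $g$ be differentiable on $S\cap U$ and let $\gamma$ be a detour from $p$ to $q$ inside $U$ with $|g'|\le K$ on $\gamma$. Each difference quotient of $g\circ\gamma$ is $0$ or a difference quotient of $g$ times one of $\gamma$, so $g\circ\gamma$ satisfies Lemma 6 with $\frac\pi2K$ on every subinterval. Thus $g\circ\gamma$ is $\frac\pi2K$-Lipschitz and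
$$|g(q)-g(p)|\le\tfrac\pi2K\,|p-q|.\tag{2}$$

## Peripheral circles go to circles

The only geometric information in the problem is that the holes are round. The next lemma transports it through $f$.

**Lemma 7.** Let $f:S\cap U\to\tilde S$ be a local homeomorphism and $p\in S\cap U$. There is $R>0$ such that $f$ is injective on $S\cap D(p,R)$ and, for each disc $B_i$ with $\overline B_i\subset D(p,R)$, $f(\partial B_i)$ is a circle (a peripheral circle of $\tilde S$).

**Proof.** Choose $R$ with $D(p,10R)\subset U$ such that $f$ is a homeomorphism of $S\cap D(p,10R)$ onto an open subset of $\tilde S$. Let $W=D(p,R)$, $\overline B_i\subset W$, $\Gamma=\partial B_i$ and $J=f(\Gamma)$, a Jordan curve.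

**Step 1: $\Gamma$ does not separate $S$ near $p$.** This step serves to put the image of everything else on one side of $J$. Claim: any $q_1,q_2\in S\cap W\setminus\Gamma$ are joined by a path in $S\cap D(p,10R)\setminus\Gamma$. Join them by a path $\alpha$ in the connected open set $W\setminus\overline B_i$. For every $j\ne i$ and every component $(a,b)$ of $\alpha^{-1}(B_j)$ we have $\alpha(a),\alpha(b)\in\partial B_j$. Replace $\alpha|_{[a,b]}$ by the shorter arc of $\partial B_j$ between these points (a segment if $B_j$ is a half-plane, a constant if the points coincide). Its points are within $\frac\pi2|\alpha(a)-\alpha(b)|\le\pi R$ of $\alpha(a)$, so they lie in $D(p,10R)$. Call the new map $\beta$.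

The map $\beta$ is continuous. Inside the replaced intervals, and at an end of one of them from its side, this is clear. If infinitely many distinct replaced intervals $(a,b)$ accumulate at $t$, their lengths tend to $0$, so $|\alpha(a)-\alpha(b)|\to0$ by uniform continuity, and for $t'\in(a,b)$
$$|\beta(t')-\alpha(t)|\le\tfrac\pi2|\alpha(a)-\alpha(b)|+|\alpha(a)-\alpha(t)|\to0.$$
Finally $\beta$ lies in $S$, and it avoids $\Gamma$: the unchanged points avoid $\overline B_i$, and $\partial B_j\cap\partial B_i=\emptyset$.

**Step 2: the other side of $J$ is a hole near $J$.** This step identifies $J$. Since $f$ is injective on $S\cap D(p,10R)$, the paths $f\circ\beta$ avoid $J$. So $f(S\cap W\setminus\Gamma)$ lies in one component of $\mathbb C\setminus J$; let $G$ be the other component. The set $f(S\cap W)$ is open in $\tilde S$, so $f(S\cap W)=\tilde S\cap O$ with $O\subset\tilde D$ open, and $J\subset O$. Since $\tilde S\cap O=f(S\cap W\setminus\Gamma)\cup J$ is disjoint from $G$, we get $G\cap O\subset\bigcup_j\tilde B_j$.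

Let $\varphi$ be a Riemann map of the unit disc onto $G$ (onto $G\cup\{\infty\}$ if $G$ is unbounded). By Carathéodory's theorem it extends to a homeomorphism of the closures that maps the unit circle onto $J\subset O$. By compactness, for small $\varepsilon$ the set $\varphi(\{1-\varepsilon<|\zeta|<1\})$ lies in $O$, hence in $G\cap O$. It is connected, so it lies in a single $\tilde B_j$. Therefore $J\subset\overline{\tilde B_j}\cap\tilde S\subset\partial\tilde B_j$. A Jordan curve contained in a circle is the whole circle, and no Jordan curve is contained in a line. So $J=\partial\tilde B_j$ is a circle. $\square$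

## The phase of the Schwarzian on a peripheral circle

A map from a circle to a circle is, in angular coordinates, a real function. The Schwarzian detects this.

**Lemma 8 (reality).** Let $f$ be a Schottky map with $f'',f'''$ existing on $S\cap U$, and let $\Gamma=\{|z-c|=\rho\}\subset S\cap U$ be a peripheral circle mapped by $f$ injectively onto a circle. With $z(\theta)=c+\rho e^{i\theta}$ we have $\mathcal Sf(z(\theta))=-s(\theta)e^{-2i\theta}$, where $s$ is real-valued.

**Proof.** For a three times differentiable $h(\theta)$ with $h'\ne0$ let $\{h,\theta\}=h'''/h'-\frac32(h''/h')^2$. Derivatives along $S$ may be computed along $\Gamma\subset S$. So $h(\theta)=f(z(\theta))$ is three times differentiable with $h'=f'(z)z'\ne0$. Here $z'=i\rho e^{i\theta}$, $z''/z'=i$, $z'''/z'=-1$, so $\{z,\theta\}=-1+\frac32=\frac12$. The chain rule for the Schwarzian gives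
$$\{h,\theta\}=\mathcal Sf(z)\,z'^2+\{z,\theta\}=-\rho^2e^{2i\theta}\mathcal Sf(z)+\tfrac12 .$$
On the other hand, if the image circle has center $\tilde c$ and radius $\tilde\rho$, then locally $h=\tilde c+\tilde\rho e^{i\phi(\theta)}$ with $\phi$ real and three times differentiable (apply a branch of the logarithm to $(h-\tilde c)/\tilde\rho$), and $\phi'\ne0$. The same chain rule gives $\{h,\theta\}=\frac12\phi'^2+\{\phi,\theta\}$, which is real. Hence $e^{2i\theta}\mathcal Sf(z(\theta))$ is real. $\square$

So along one small circle the phase of $\mathcal Sf$ turns by $-2\theta$, up to sign. This is the phase of the derivative of $\bar z$ in our first example.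

## Vanishing Schwarzian, and maps with continuous third derivative

**Lemma 9.** If $f$ is a Schottky map with $f'',f'''$ existing and $\mathcal Sf\equiv0$ on $S\cap U$, then $f$ is locally Möbius.

**Proof.** Let $p\in S\cap U$ and
$$M(z)=f(p)+\frac{f'(p)(z-p)}{1-\frac{f''(p)}{2f'(p)}(z-p)}.$$
Expanding, $M(z)=f(p)+f'(p)(z-p)+\frac12f''(p)(z-p)^2+\dots$, so $M,M',M''$ agree with $f,f',f''$ at $p$. Put $N_M=M''/M'$; since $\mathcal SM=0$, $N_M'=\frac12N_M^2$, while (1) gives $N'=\frac12N^2$. Choose $r_0$ with $D(p,2r_0)\subset U$ such that $M$ is holomorphic with $M'\ne0$ on $D(p,2r_0)$ and $|N|,|N_M|\le K$ on $S\cap D(p,2r_0)$; here $N$ is continuous because it is differentiable.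

The function $u=N-N_M$ satisfies $u(p)=0$ and $u'=\frac12(N+N_M)u$ on $S\cap D(p,2r_0)$, so $|u'|\le K|u|$. For $q\in S\cap D(p,r_0)$ let $\gamma$ be the detour from $p$ to $q$, which lies in $D(p,2r_0)$. Since $u'$ is bounded there, $u\circ\gamma$ is Lipschitz. At almost every $t$, $\gamma'(t)$ exists, $(u\circ\gamma)'=u'(\gamma)\gamma'$, and $|(u\circ\gamma)'|\le\frac\pi2K|u\circ\gamma|$. So $y=|u\circ\gamma|$ satisfies $y(t)\le\frac\pi2K\int_0^ty$, and Gronwall's inequality gives $y\equiv0$. Thus $N=N_M$ on $S\cap D(p,r_0)$.

There $(f'/M')'=(f'/M')(N-N_M)=0$. By (2), applied along detours starting at $p$, $f'/M'$ equals its value $1$ at $p$ on $S\cap D(p,r_0/2)$. So $(f-M)'=0$ there, and again by (2) $f=M$ on $S\cap D(p,r_0/4)$. $\square$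

*The case of a continuous $f'''$.* Suppose $|S|=0$ and $f'''$ exists and is continuous. Let $p\in S\cap U$, $a=\mathcal Sf(p)$ and $\varepsilon>0$. On some $S\cap D(p,r)$ we have $|\mathcal Sf-a|\le\varepsilon$. By Lemmas 4(b) and 7 there is, for $r$ small, a peripheral circle in $D(p,r)$ that goes to a circle. By Lemma 8, $|a+s(\theta)e^{-2i\theta}|\le\varepsilon$, that is $|ae^{2i\theta}+s(\theta)|\le\varepsilon$ with $s$ real. So $|\mathrm{Im}(ae^{2i\theta})|\le\varepsilon$ for all $\theta$, and hence $|a|\le\varepsilon$. Thus $\mathcal Sf\equiv0$, and $f$ is locally Möbius.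

In particular, if $f^{(4)}$ exists everywhere, then $f'''$ is continuous and $f$ is locally Möbius. Together with Theorem 2 this already refutes the guess. It does not prove Theorem 1, where $f'''$ is only assumed to exist at each point. The argument stops exactly at "$|\mathcal Sf-a|\le\varepsilon$ near $p$": a derivative that exists everywhere need not be continuous, as $x^2\sin(1/x)$ shows. The existence of $f'''(p)$ controls increments of $f''$ starting at $p$; it says nothing about $f'''$ on a small circle near $p$.

## Averaging over discs when the Schwarzian is bounded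

The way out is to use increments and not values. Subtract from $N$ its quadratic drift, so that the remainder $L$ has $L(q)\approx a(q-p)$ and $L'\approx\mathcal Sf$. The boundary integral $\frac i2\oint_{\partial B}L\,d\bar z$ can be computed in two ways. From $L\approx a(z-p)$ it is about $a|B|$. After integration by parts it is an average of $L'$ over the circle, where the turning phase of Lemma 8 makes it at most $\frac2\pi\sup|\mathcal Sf|\cdot|B|$. The factor $\frac2\pi<1$ is the whole gain; to exploit it, $|a|$ must be close to a finite supremum. The first computation is accurate only for discs that are not small compared with their distance to $p$. When all discs are relatively small, we sum over all discs in a larger disc $Q$, and this is where $|S|=0$ enters.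

**Lemma 10.** Let $|S|=0$ and let $f:S\cap U\to\tilde S$ be a Schottky map with $f'',f'''$ existing on $S\cap U$. If $V\subset U$ is open and $\mathcal Sf$ is bounded on $S\cap V$, then $\mathcal Sf\equiv0$ on $S\cap V$.

**Proof.** Let $\kappa=\sup_{S\cap V}|\mathcal Sf|$ and suppose $0<\kappa<\infty$. Pick $p\in S\cap V$ with $a:=\mathcal Sf(p)$ and $|a|\ge0.9\,\kappa$. We show $|a|\le\frac2\pi\kappa<0.64\,\kappa$, a contradiction.

**Step 1: the remainder $L$.** This step isolates a function whose derivative is $\mathcal Sf$ up to a small error. Put $L(q)=N(q)-N(p)-\frac12N(p)^2(q-p)$ on $S\cap U$. Then $L(p)=0$, by (1) $L'(p)=a$, and, as $q\to p$ in $S$,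
$$L'(q)=\mathcal Sf(q)+\tfrac12\big(N(q)^2-N(p)^2\big)=\mathcal Sf(q)+o(1),\qquad L(q)=a(q-p)+o(|q-p|),\tag{3}$$
since $N$ is continuous. To keep track of the errors let
$$\eta(r)=\sup_{q\in S\cap D(p,r)}\tfrac12|N(q)^2-N(p)^2|,\qquad \vartheta(r)=\sup_{q\in S,\ 0<|q-p|\le r}\frac{|L(q)-a(q-p)|}{|q-p|};$$
both tend to $0$ as $r\to0$. Choose $r_0$ with $D(p,2r_0)\subset V$ and $\eta(2r_0)\le\kappa$. Then $|L'|\le2\kappa$ on $S\cap D(p,2r_0)$. Detours between points of $S\cap D(p,r_0)$ stay in $D(p,2r_0)$, so by (2) $L$ is $\pi\kappa$-Lipschitz on $S\cap D(p,r_0)$.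

**Step 2: extension and Green's formula.** This step makes area integrals available. By McShane's extension theorem for real and imaginary parts, $L|_{S\cap D(p,r_0)}$ extends to a map $\tilde L:\mathbb C\to\mathbb C$ with Lipschitz constant at most $2\pi\kappa$. By Rademacher's theorem it is differentiable almost everywhere, and $|\partial_z\tilde L|\le2\pi\kappa$ there. For every disc $Q$
$$\iint_Q\partial_z\tilde L\,dA=\frac i2\oint_{\partial Q}\tilde L\,d\bar z.\tag{4}$$
For smooth functions this is Stokes' theorem, since $d(\tilde L\,d\bar z)=\partial_z\tilde L\,dz\wedge d\bar z=-2i\,\partial_z\tilde L\,dA$. In general apply it to mollifications of $\tilde L$: they converge uniformly, and their $z$-derivatives are the mollifications of $\partial_z\tilde L$, which are bounded and converge almost everywhere.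

**Step 3: one disc.** This step turns the phase of Lemma 8 into a loss. Let $\overline B_j\subset D(p,r)$, with $r\le r_0$ and $r\le R$ for the $R$ of Lemma 7. Let $c,\rho$ be the center and radius of $B_j$ and $s$ the function of Lemma 8, so $|s|\le\kappa$. The function $L(z(\theta))$ is Lipschitz and everywhere differentiable, with derivative $L'(z)z'(\theta)$. As a limit of difference quotients, $L'\circ z$ is Borel; by (3) and the continuity of $N$, so is $s$. We have $\bar z-\bar c=\rho e^{-i\theta}$ and $dz=i\rho e^{i\theta}d\theta$ on the circle, and (4) and integration by parts give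
$$\iint_{B_j}\partial_z\tilde L\,dA=\frac i2\oint_{\partial B_j}L\,d\bar z=-\frac i2\oint_{\partial B_j}(\bar z-\bar c)L'(z)\,dz=\frac{\rho^2}2\int_0^{2\pi}L'(z(\theta))\,d\theta .$$
Insert $L'=-se^{-2i\theta}+(L'-\mathcal Sf)$, where the last term is at most $\eta(r)$ in absolute value:
$$\iint_{B_j}\partial_z\tilde L\,dA=-\frac{\rho^2}2\int_0^{2\pi}s(\theta)e^{-2i\theta}\,d\theta+\text{error},\qquad|\text{error}|\le\pi\eta(r)\rho^2 .$$
As $s$ is real, there is a real $\phi$ with
$$\Big|\int_0^{2\pi}se^{-2i\theta}d\theta\Big|=\int_0^{2\pi}s\cos(2\theta-\phi)\,d\theta\le\kappa\int_0^{2\pi}|\cos(2\theta-\phi)|\,d\theta=4\kappa .$$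
Hence
$$\Big|\iint_{B_j}\partial_z\tilde L\,dA\Big|\le\Big(\frac2\pi\kappa+\eta(r)\Big)|B_j|.\tag{5}$$

**Step 4: discs that are not small compared with their distance to $p$.** This step settles the case in which one disc at a time suffices. For discs (or half-planes) with $p\notin\overline B_j$ let $d_j=\mathrm{dist}(p,B_j)>0$ and let $\rho_j$ be the radius. By Lemma 4(a), if distinct $B_j$ satisfy $d_j\to0$, then $\rho_j\to0$.

Case 1: there are $\varepsilon>0$ and distinct $j_k$ with $p\notin\overline B_{j_k}$, $d_{j_k}\to0$ and $\rho_{j_k}\ge\varepsilon d_{j_k}$. Then $\rho_{j_k}\to0$. Put $R_k=d_{j_k}+2\rho_{j_k}\le(2+1/\varepsilon)\rho_{j_k}\to0$. On $\partial B_{j_k}\subset\overline D(p,R_k)$ we have $|L-a(z-p)|\le\vartheta(R_k)R_k$, and $\frac i2\oint a(z-p)\,d\bar z=a|B_{j_k}|$ by Green's formula. So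
$$\iint_{B_{j_k}}\partial_z\tilde L\,dA=\frac i2\oint_{\partial B_{j_k}}L\,d\bar z=a|B_{j_k}|+o(R_k\rho_{j_k})=a|B_{j_k}|+o(|B_{j_k}|).$$
Compare with (5) for $r=2R_k$ and let $k\to\infty$: $|a|\le\frac2\pi\kappa$.

**Step 5: all nearby discs are relatively small.** This step uses $|S|=0$ to sum the estimates (5). Case 2: Case 1 fails. Then $\varepsilon_r:=\sup\{\rho_j/d_j:\ p\notin\overline B_j,\ d_j<r\}\to0$ as $r\to0$. Otherwise, for some $\varepsilon>0$, there would be $j$ with $d_j$ as small as we like and $\rho_j\ge\varepsilon d_j$. Since all $d_j>0$, we could choose infinitely many distinct ones, which is Case 1.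

At most one disc or half-plane $B^*$ has $p\in\overline{B^*}$, and then $p\in\partial B^*$. Let $\nu$ be the unit normal of $B^*$ at $p$ pointing out of $B^*$ (any unit vector if there is no $B^*$), and let $Q=D(p+\frac r2\nu,\frac r4)$ with $r$ small. Since $B^*$ lies in the half-plane $\mathrm{Re}((z-p)\bar\nu)<0$ and $\mathrm{Re}((z-p)\bar\nu)\ge r/4$ on $\overline Q$, we have $\overline Q\cap B^*=\emptyset$. So every $B_j$ meeting $\overline Q$ has $p\notin\overline B_j$ and $d_j<r$, hence $\rho_j\le\varepsilon_rr$. Take $r$ so small that $\varepsilon_r<\frac18$ and $r\le\min(r_0,R)$.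

On the one hand, each $z\in\partial Q$ lies in $S$ or in a $B_j$ of radius at most $\varepsilon_rr$. So there is $z'\in S$ with $|z-z'|\le\varepsilon_rr$ and $|z'-p|<r$, and
$$|\tilde L(z)-a(z-p)|\le2\pi\kappa\,\varepsilon_rr+\vartheta(r)r+|a|\varepsilon_rr=o(r)$$
uniformly on $\partial Q$. Then (4) gives $\iint_Q\partial_z\tilde L\,dA=a|Q|+o(r^2)$.

On the other hand, $|S|=0$, so up to a null set $Q$ is covered by the discs meeting it. A disc that meets $Q$ without being contained in $Q$ meets $\partial Q$, so it lies within $2\varepsilon_rr$ of $\partial Q$. The annulus of points within $2\varepsilon_rr$ of $\partial Q$ has area $2\pi\varepsilon_rr^2=o(r^2)$, and $\partial_z\tilde L$ is bounded, so these discs contribute $o(r^2)$. The discs contained in $Q$ have closure in $D(p,r)$ and satisfy (5), and their areas add up to at most $|Q|$. So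
$$|a||Q|\le\Big(\frac2\pi\kappa+\eta(r)\Big)|Q|+o(r^2),$$
and since $|Q|=\pi r^2/16$, letting $r\to0$ gives $|a|\le\frac2\pi\kappa$. $\square$

## From pointwise existence to boundedness by Baire

**Proof of Theorem 1.** Lemma 10 needs $\mathcal Sf$ bounded on an open piece of $S$. Baire's theorem supplies this on the set where the conclusion could fail.

Let $W$ be the largest relatively open subset of $S\cap U$ on which $\mathcal Sf\equiv0$, and let $Z=(S\cap U)\setminus W$. Suppose $Z\ne\emptyset$. The set $Z$ is closed in $S\cap U$, which is closed in the open set $U$, so $Z$ is locally compact and therefore a Baire space. Put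
$$Z_n=\{p\in Z:\ |f''(q)-f''(p)|\le n|q-p|\ \text{ for all }q\in S\cap U\text{ with }|q-p|<1/n\}.$$
Each $Z_n$ is closed in $Z$. Indeed, let $p_k\in Z_n$, $p_k\to p\in Z$ and $|q-p|<1/n$; then $|q-p_k|<1/n$ for large $k$, and the inequality passes to the limit because $f''$, being differentiable, is continuous. Since $f'''(p)$ exists, $|f''(q)-f''(p)|\le(|f'''(p)|+1)|q-p|$ for $q$ near $p$, so $\bigcup_nZ_n=Z$. By Baire's theorem there are $n$ and an open disc $V\subset U$ with $\emptyset\ne Z\cap V\subset Z_n$. Hence $|f'''|\le n$ on $Z\cap V$.

Shrinking $V$ around a point of $Z\cap V$, we may assume that $f''$ and $1/f'$, which are continuous, are bounded on $S\cap V$. Then $\mathcal Sf$ is bounded on $Z\cap V$, and it is $0$ on $(S\cap V)\setminus Z$. By Lemma 10, $\mathcal Sf\equiv0$ on $S\cap V$. So $S\cap V\subset W$, contradicting $Z\cap V\ne\emptyset$. Thus $\mathcal Sf\equiv0$ on $S\cap U$, and Lemma 9 shows that $f$ is locally Möbius. $\square$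

The hypothesis $|S|=0$ cannot be dropped: $z^2$ on $S=D(1,\frac12)$ was our first test.

## Reflections as the source of a non-Möbius map

We turn to Theorem 2. Recall that an orientation-preserving homeomorphism $F$ between plane domains, with weak derivatives in $L^2_{loc}$, is quasiconformal with Beltrami coefficient $\mu$ if $F_{\bar z}=\mu F_z$ almost everywhere and $\|\mu\|_\infty<1$. For example, $\mathcal A(z)=z+k\bar z$ with $0<k<1$ has the constant coefficient $k$; it maps circles to ellipses. We use these textbook facts. If $F_1,F_2$ are quasiconformal on the same domain with the same coefficient almost everywhere, then $F_1\circ F_2^{-1}$ is conformal; conversely, composing with a conformal map on the left does not change the coefficient. If $\mu=0$ almost everywhere on an open set, $F$ is holomorphic there (Weyl's lemma).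

How can a quasiconformal $F$ send every peripheral circle to a circle? Let $R_i$ be the reflection in $\partial B_i$. If $F\circ R_i\circ F^{-1}$ is anti-Möbius, then $F(\partial B_i)$ is its fixed point set, and we shall see that it is a circle. For this $\mu$ has to be compatible with all $R_i$. So we take a seed disc $\Delta$ outside the unit disc, let $\mu=k$ on it, spread $\mu$ to all images of $\Delta$ under products of reflections, and put $\mu=0$ elsewhere. Let $E$ be the union of these images. The map will have the form $F(z)=z+\int_E\frac{\omega(\zeta)}{z-\zeta}dA(\zeta)$, and formally at $p\in S$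
$$f'(p)=1-\int_E\frac{\omega(\zeta)}{(p-\zeta)^2}dA(\zeta),\qquad f''(p)=2\int_E\frac{\omega(\zeta)}{(p-\zeta)^3}dA(\zeta).$$

The first attempt is to do this with any null $S$. It stops at the convergence of these integrals. A priori we know only $|E\cap D(p,r)|\le\pi r^2$, and integrating $|p-\zeta|^{-2}$ against this bound gives $\int_0 dr/r=\infty$, not even a first derivative. We need $E$ to be thin at every point of $S$: if $|E\cap D(p,r)|\le Kr^\sigma$ with $\sigma>3+\alpha$, there is room for $f''$ and its Hölder bound. Such a $\sigma$ must be chosen with $\sigma\le4$. Indeed, let $\Delta=D(3,1)$ and let $B_i$ have center $c_i$ and radius $\rho_i$. Then $|z-c_i|<5$ on $\Delta$, and $R_i$ has Jacobian $\rho_i^4/|z-c_i|^4$ in absolute value, so the single image $R_i(\Delta)\subset B_i$ has area at least $\pi\rho_i^4/625$. It lies in $D(p,3\rho_i)$ for $p\in\partial B_i$, and $\rho_i\to0$ along a sequence. So we aim for $3+\alpha<\sigma<4$, and this window is non-empty since $\alpha<1$. The thinness is obtained by choosing $S$ with discs far apart relative to the smaller radius.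

Fix $\alpha\in(0,1)$ and $\sigma=\frac{7+\alpha}2\in(3+\alpha,4)$. From now on $C$ denotes constants depending only on $\sigma$; they may differ from place to place. Let $\lambda\ge4$ be a separation constant, to be chosen depending only on $\sigma$. Let $\mathbb D=D(0,1)$ and $\Delta=D(3,1)$; points of $\Delta$ have distance $>1$ from points of $\mathbb D$.

## A null set with well-separated discs

*There are open discs $B_i$ with radii $\rho_i$, centers $c_i$ and disjoint closures $\overline B_i\subset\mathbb D$ such that $S=\mathbb D\setminus\bigcup B_i$ is null and*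
$$\mathrm{dist}(B_i,B_j)\ge\lambda\min(\rho_i,\rho_j)\qquad(i\ne j).\tag{6}$$

Let $\delta=1/(2\lambda+2)$ (so $\delta=\frac1{10}$ for $\lambda=4$) and $G_0=\mathbb D$. Given $G_n$, which is $\mathbb D$ minus finitely many closed discs, choose $h$ so small that the closed squares of the grid $h\mathbb Z^2$ contained in the open set $G_n$ have total area at least $\frac12|G_n|$. In each of these squares place the concentric disc of radius $\delta h$, and let $G_{n+1}$ be $G_n$ minus these closed discs.

A new disc has distance at least $\frac h2-\delta h=\lambda\delta h$ from the boundary of its square, hence from the earlier discs and from $\partial\mathbb D$; it has distance at least $h-2\delta h\ge\lambda\delta h$ from the other discs of its stage. Since $\delta h$ is the radius of the new disc, (6) holds, and all closures are disjoint and contained in $\mathbb D$. The new discs fill the fraction $\pi\delta^2$ of their squares, so $|G_{n+1}|\le(1-\frac{\pi\delta^2}2)|G_n|$ and $|G_n|\to0$. Since $S$ is $\bigcap G_n$ together with countably many circles, $|S|=0$.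

## The reflection orbit and its area near $S$

A word $w=i_1\dots i_n$ in the indices is reduced if $i_k\ne i_{k+1}$ for all $k$; $\ell(w)=n$ is its length. For instance $12$ and $121$ are reduced, $11$ is not (and $R_1R_1=\mathrm{id}$). Put $R_w=R_{i_1}\cdots R_{i_n}$,
$$E_n=\bigcup_{\ell(w)=n}R_w(\Delta),\qquad E_0=\Delta,\qquad E=\bigcup_{n\ge0}E_n .$$

We have $R_i(\hat{\mathbb C}\setminus\overline B_i)=B_i$, and $\Delta$ and each $B_j$ with $j\ne i$ lie outside $\overline B_i$. By induction on $n$, $R_w(\Delta)\subset B_{i_1}$ for $n\ge1$. The sets $R_w(\Delta)$ are pairwise disjoint: given two different reduced words, cancel the common prefix by applying the inverse bijection. Then either one word is empty, and we compare $\Delta$ with a subset of some $B_j$, or the first letters differ, and the images lie in different discs. For a reduced $w$ we have $R_iR_w=R_{w'}$ with $w'$ reduced: $w'=iw$, or $w'$ is $w$ with its first letter $i$ deleted. So $R_i(E)=E$. The words of length $n+1$ that begin with $i$ are the words $iw$ with $\ell(w)=n$ and $w$ not beginning with $i$, so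
$$E_{n+1}\cap B_i=R_i(E_n\setminus B_i),\qquad E_n\subset\bigcup_jB_j\quad(n\ge1).\tag{7}$$
In particular $E\subset\mathbb D\cup\Delta$ is disjoint from $S$.

**Lemma 11.** If $\lambda=\lambda(\sigma)$ is large enough, there is $K<\infty$ with $|E\cap D(p,r)|\le Kr^\sigma$ for all $p\in S$ and $r>0$.

**Proof.** We show that the best constant for $E_n$ decays geometrically in $n$. Besides that constant we follow two others, one for the part of $E_n$ outside a disc seen from its boundary, one for the part inside a disc:
$$a_n=\sup_{p\in S,\,r>0}\frac{|E_n\cap D(p,r)|}{r^\sigma},\quad b_n=\sup_{i,\ p\in\partial B_i,\ 0<r\le\lambda\rho_i}\frac{|E_n\cap D(p,r)\setminus B_i|}{r^\sigma},\quad e_n=\sup_i\frac{|E_n\cap B_i|}{\rho_i^\sigma}.$$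
Clearly $b_n\le a_n$. Also $a_0\le\pi$: for $r\le1$ the disc $D(p,r)$ misses $\Delta$, and for $r>1$ we use $|\Delta|=\pi\le\pi r^\sigma$.

**Step 1: $b_n\le C\lambda^{2-\sigma}a_n$ for $n\ge1$.** This step extracts the gain from the separation: near $B_i$ only tiny discs can appear. Let $p\in\partial B_i$, $r\le\lambda\rho_i$, and let $B_j$, $j\ne i$, meet $D(p,r)$. Then $\lambda\min(\rho_i,\rho_j)\le\mathrm{dist}(B_i,B_j)<r\le\lambda\rho_i$, so the minimum is $\rho_j$, and $\rho_j<r/\lambda\le r$. So $B_j\subset D(p,3r)$, and by disjointness $\sum\rho_j^2\le9r^2$ over these $j$. For any $p_j\in\partial B_j\subset S$ we have $B_j\subset D(p_j,3\rho_j)$, so $|E_n\cap B_j|\le a_n(3\rho_j)^\sigma$. By (7), $E_n$ lies in the union of the discs, so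
$$|E_n\cap D(p,r)\setminus B_i|\le3^\sigma a_n\sum\rho_j^\sigma\le3^\sigma a_n\Big(\frac r\lambda\Big)^{\sigma-2}\sum\rho_j^2\le3^\sigma\cdot9\,\lambda^{2-\sigma}a_nr^\sigma .$$

**Step 2: $e_{n+1}\le C(b_n+\lambda^{\sigma-4}a_n)$.** This step passes from outside to inside by one reflection. Write $\rho=\rho_i$ and $v(t)=|(E_n\setminus B_i)\cap D(c_i,t)|$, which vanishes for $t\le\rho$. By (7), the Jacobian of $R_i$, and $|z-c_i|^{-4}=\int_{|z-c_i|}^\infty4t^{-5}dt$,
$$|E_{n+1}\cap B_i|=\int_{E_n\setminus B_i}\frac{\rho^4}{|z-c_i|^4}\,dA=\rho^4\int_\rho^\infty4t^{-5}v(t)\,dt .$$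
For $t\ge\rho$ and $p\in\partial B_i$ we have $D(c_i,t)\subset D(p,2t)$. So $v(t)\le b_n(2t)^\sigma$ if $2t\le\lambda\rho$, and $v(t)\le a_n(2t)^\sigma$ always. Use the first bound for $t\le\lambda\rho/2$ and the second beyond. Since $\sigma<4$, the integrals converge:
$$|E_{n+1}\cap B_i|\le4\cdot2^\sigma\rho^4\Big(b_n\int_\rho^\infty t^{\sigma-5}dt+a_n\int_{\lambda\rho/2}^\infty t^{\sigma-5}dt\Big)=\frac{4\cdot2^\sigma}{4-\sigma}\rho^\sigma\Big(b_n+\Big(\frac\lambda2\Big)^{\sigma-4}a_n\Big).$$

**Step 3: $a_{n+1}\le C(e_{n+1}+b_n)$.** This step returns to arbitrary discs $D(p,r)$. Let $p\in S$, $r>0$. If $B_i,B_j$ with $i\ne j$ both meet $D(p,r)$, then $\lambda\min(\rho_i,\rho_j)<2r$. So at most one disc $B$ meeting $D(p,r)$ has radius $\ge2r/\lambda$. The others have radii $<2r/\lambda\le r/2$ and lie in $D(p,2r)$, so $\sum\rho_j^2\le4r^2$, and they contribute at most $e_{n+1}\sum\rho_j^\sigma\le e_{n+1}r^{\sigma-2}\cdot4r^2$.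

Let $\rho,c$ be the radius and center of the exceptional $B$, if it exists. If $r\ge\rho/4$, it contributes at most $e_{n+1}\rho^\sigma\le4^\sigma e_{n+1}r^\sigma$. Let $r<\rho/4$, and let $p'\in\partial B$ be the point of $\overline B$ nearest to $p$. Then $|p-p'|<r$ and $D(p,r)\subset D(p',2r)$. For $z\in B\cap D(p',2r)$ we have $|z-c|>\rho-2r>\rho/2$, so the reflection $R$ in $\partial B$ satisfies
$$|R(z)-p'|=|R(z)-R(p')|=\frac{\rho^2|z-p'|}{|z-c||p'-c|}\le2|z-p'|<4r .$$
By (7), a point $z\in E_{n+1}\cap B\cap D(p,r)$ is $R(\zeta)$ with $\zeta=R(z)\in E_n\setminus B$. So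
$$E_{n+1}\cap B\cap D(p,r)\subset R\big(E_n\cap D(p',4r)\setminus B\big).$$
Outside $B$ the Jacobian of $R$ is at most $1$ in absolute value, and $4r<\rho\le\lambda\rho$, so this set has area at most $b_n(4r)^\sigma$.

**Step 4: summation.** This step chooses $\lambda$. For $n=0$, Steps 2 and 3 with $b_0\le a_0$ and $\lambda\ge4$ give $a_1\le Ca_0<\infty$. For $n\ge1$, all three steps give
$$a_{n+1}\le C(b_n+\lambda^{\sigma-4}a_n)\le C(\lambda^{2-\sigma}+\lambda^{\sigma-4})a_n .$$
As $2<\sigma<4$, for $\lambda$ large the factor is at most $\frac12$. So $K:=\sum_na_n<\infty$, and $|E\cap D(p,r)|\le\sum_n|E_n\cap D(p,r)|\le Kr^\sigma$. $\square$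

Fix this $\lambda$, and with it $S$ and $E$. Since $E$ is bounded and disjoint from $S$, for every $\tau\in(0,\sigma)$
$$\sup_{p\in S}\int_E|\zeta-p|^{-\tau}dA(\zeta)=\sup_{p\in S}\int_0^\infty\tau t^{-\tau-1}|E\cap D(p,t)|\,dt<\infty;\tag{8}$$
use $|E\cap D(p,t)|\le Kt^\sigma$ for $t\le1$ and $|E\cap D(p,t)|\le|E|$ for $t>1$.

## A quasiconformal map compatible with all reflections

**Step 1: the coefficient.** This step defines $\mu$ and proves its invariance. Let $0<k<1$ and $\mathcal A(z)=z+k\bar z$. Let $\mu=0$ off $E$. On $R_w(\Delta)$ let $\mu$ be the Beltrami coefficient of $\mathcal A\circ R_w^{-1}$ if $\ell(w)$ is even, and of its complex conjugate $\overline{\mathcal A\circ R_w^{-1}}$ if $\ell(w)$ is odd. (In the odd case $R_w$ reverses orientation, and the conjugation restores it.) Then $|\mu|=k$ on $E$ and $\mu=k$ on $\Delta$.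

Claim: *if $F:\mathbb C\to\mathbb C$ is a quasiconformal homeomorphism with coefficient $\mu$, then $\overline{F\circ R_i}$ has coefficient $\mu$ on $\mathbb C\setminus\{c_i\}$.* For a conformal map $\psi$ write $\psi^*(z)=\overline{\psi(\bar z)}$, which is also conformal; then $\overline{\psi(x)}=\psi^*(\bar x)$. Let $R_iR_w=R_{w'}$; the parities of $\ell(w)$ and $\ell(w')$ differ, and $R_{w'}^{-1}R_i=R_w^{-1}$. If $\ell(w')$ is even, then $F=\psi\circ\mathcal A\circ R_{w'}^{-1}$ on $R_{w'}(\Delta)$ with $\psi$ conformal, because the coefficients agree. So on $R_w(\Delta)$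
$$\overline{F\circ R_i}=\overline{\psi\circ\mathcal A\circ R_w^{-1}}=\psi^*\circ\overline{\mathcal A\circ R_w^{-1}},$$
which has the coefficient prescribed for odd $\ell(w)$. If $\ell(w')$ is odd, then $F=\psi\circ\overline{\mathcal A\circ R_{w'}^{-1}}$ and $\overline{F\circ R_i}=\psi^*\circ\mathcal A\circ R_w^{-1}$ on $R_w(\Delta)$, as prescribed for even $\ell(w)$. Off $E=R_i(E)$, at almost every $z$ we have $F_{\bar z}=0$ at $R_i(z)$. Since $(R_i)_z=0$, it follows that $(F\circ R_i)_z=F_{\bar z}(R_i)\,\overline{(R_i)_{\bar z}}=0$, so $(\overline{F\circ R_i})_{\bar z}=\overline{(F\circ R_i)_z}=0$.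

**Step 2: the map.** This step produces $F$ with an integral formula and a small density. Choose $P>2$ with conjugate exponent $P'$ satisfying $(3+\alpha)P'<\sigma$; this holds for large $P$, since $P'\to1$ as $P\to\infty$. Let $T$ be the Beurling transform and assume $k\|T\|_{L^P}\le\frac12$. We use the measurable Riemann mapping theorem in the following form (Ahlfors, *Lectures on Quasiconformal Mappings*, Ch. V): for compactly supported $\mu$ with $\|\mu\|_\infty\|T\|_{L^P}<1$ and $\|\mu\|_\infty<1$, the equation $g=\mu(1+Tg)$ has a unique solution $g\in L^P$, and $F(z)=z+\frac1\pi\int\frac{g(\zeta)}{z-\zeta}dA(\zeta)$ is a quasiconformal homeomorphism of $\mathbb C$ with $F_{\bar z}=g=\mu F_z$. Let $F$ be this map for our $\mu$, and $\omega=g/\pi$. Since $g=0$ almost everywhere off $E$ and $\|g\|_{L^P}\le k|E|^{1/P}+\frac12\|g\|_{L^P}$,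
$$F(z)=z+\int_E\frac{\omega(\zeta)}{z-\zeta}\,dA(\zeta),\qquad\|\omega\|_{L^P}\le\tfrac2\pi k|E|^{1/P}.\tag{9}$$
By Hölder's inequality and (8) with $\tau=(3+\alpha)P'<\sigma$, the integral $\int_E|\omega||\zeta-p|^{-(3+\alpha)}dA$ is at most a constant times $k$, uniformly in $p\in S$; also $\int_E|\omega|\,dA\le\|\omega\|_{L^P}|E|^{1/P'}$. Since $|\zeta-p|^{-m}\le1+|\zeta-p|^{-(3+\alpha)}$ for $0\le m\le3+\alpha$, we get
$$\int_E|\omega(\zeta)||\zeta-p|^{-m}\,dA(\zeta)\le C'k\qquad(p\in S,\ 0\le m\le3+\alpha),\tag{10}$$
with $C'$ independent of $k$, $p$ and $m$. Fix $k>0$ so small that also $C'k\le\frac12$.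

**Step 3: circles go to circles.** This step shows that $F(S)$ is a relative Schottky set. Extend $F$ to $\hat{\mathbb C}$ by $F(\infty)=\infty$. By Step 1, $F$ and $\overline{F\circ R_i}$ have the same coefficient on $\mathbb C\setminus\{c_i\}$. So $\overline{F\circ R_i}\circ F^{-1}$ is a homeomorphism of $\hat{\mathbb C}$ that is conformal off $\{\infty,F(c_i)\}$. By removability of isolated singularities it is a Möbius map. So $H_i=F\circ R_i\circ F^{-1}$ is anti-Möbius, and it fixes the Jordan curve $F(\partial B_i)$ pointwise. Let $R'$ be the reflection in the circle or line through three points of $F(\partial B_i)$. Then $R'H_i$ is a Möbius map with three fixed points, so it is the identity and $H_i=R'$. Since $R_i$ fixes exactly the points of $\partial B_i$, $F(\partial B_i)$ is exactly the fixed point set of $R'$. This set is bounded, so it is a circle in $\mathbb C$.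

Hence the $\tilde B_i=F(B_i)$ are round discs with disjoint closures in the domain $\tilde D=F(\mathbb D)$, $\tilde S=F(S)=\tilde D\setminus\bigcup\tilde B_i$ is a relative Schottky set, and $f=F|_S:S\to\tilde S$ is a homeomorphism.

## Two derivatives on $S$, the second Hölder continuous

Here we make the formal differentiation rigorous. Let $p\ne q$ in $S$ and, for $\zeta\in E$, put $x=\frac1{q-\zeta}$, $y=\frac1{p-\zeta}$. These are finite, and $x-y=-(q-p)xy$.

**Step 1: $f'$.** This step gives conformality, and $|\tilde S|=0$. By (9),
$$\frac{f(q)-f(p)}{q-p}=1-\int_E\omega\,xy\,dA .$$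
Since $|xy-y^2|=|y||x-y|=|q-p||x||y|^2\le|q-p|(|x|^3+|y|^3)$, (10) with $m=3$ at $p$ and at $q$ shows that the right side converges as $q\to p$. So
$$f'(p)=1-\int_E\frac{\omega(\zeta)}{(p-\zeta)^2}\,dA(\zeta),\qquad|f'(p)-1|\le C'k\le\tfrac12,$$
and $f'(p)\ne0$. Since $|xy|\le|x|^2+|y|^2$, (10) with $m=2$ gives $|f(q)-f(p)|\le2|q-p|$. So $f$ is Lipschitz on the null set $S$, and $|\tilde S|=|f(S)|=0$.

**Step 2: $f''$.** This step gives the second derivative and its Hölder bound. Since $x^2-y^2=-(q-p)xy(x+y)$,
$$\frac{f'(q)-f'(p)}{q-p}=-\int_E\omega\,\frac{x^2-y^2}{q-p}\,dA=\int_E\omega\,(x^2y+xy^2)\,dA,\qquad x^2y+xy^2-2y^3=y(x-y)(x+2y).$$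
Split $|x-y|=|x-y|^\alpha|x-y|^{1-\alpha}$:
$$|x-y|\le\big(|q-p||xy|\big)^\alpha(|x|+|y|)^{1-\alpha}\le|q-p|^\alpha(|x|+|y|)^{1+\alpha}.$$
Hence both $|y(x-y)(x+2y)|$ and $|x^3-y^3|=|x-y||x^2+xy+y^2|$ are at most $3|q-p|^\alpha(|x|+|y|)^{3+\alpha}$, and $(|x|+|y|)^{3+\alpha}\le2^{3+\alpha}(|x|^{3+\alpha}+|y|^{3+\alpha})$. By (10) with $m=3+\alpha$, the first bound shows that
$$f''(p)=2\int_E\frac{\omega(\zeta)}{(p-\zeta)^3}\,dA(\zeta)$$
exists for all $p\in S$. The second gives $|f''(p)-f''(q)|\le\mathrm{const}\cdot|p-q|^\alpha$. In particular $f'$ is differentiable, hence continuous. So $f$ is a Schottky map between null relative Schottky sets, and $f''$ exists everywhere on $S$ and is $\alpha$-Hölder.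

## An ellipse shows that $f$ is not locally Möbius

Suppose that $f$ is locally Möbius.

**Step 1: one Möbius map for all of $S$.** This step globalizes the assumption. By Lemma 5 and the convexity of $\mathbb D$, $S$ is connected. It has no isolated points, so $S\cap V$ is infinite for every open $V$ meeting $S$, and two Möbius maps that agree on such an $S\cap V$ coincide. So the local Möbius map at a point of $S$ is unique and locally constant on $S$, hence constant: $F=M$ on $S$ for one Möbius map $M$.

**Step 2: $F$ is the identity outside.** This step carries the identity $F=M$ across $\partial\mathbb D$. Every $\zeta_0\in\partial\mathbb D$ lies in $\overline S$: for $z\in\mathbb D$ near $\zeta_0$, either $z\in S$, or $z\in B_i$ and the segment $[z,\zeta_0]$ meets $\partial B_i\subset S$. So by continuity $F=M$ on $\partial\mathbb D$, and $M$ has no pole on $\partial\mathbb D$. Let $\Omega=\{|z|>1\}\setminus\overline\Delta$, a connected open set. Since $E\subset\mathbb D\cup\Delta$, $\mu=0$ on $\Omega$, and $F$ is holomorphic there. In $\{1<|z|<1+\varepsilon\}$, with $\varepsilon$ small, $F-M$ is holomorphic;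 it is continuous up to $\partial\mathbb D$ and zero on $\partial\mathbb D$. By the Schwarz reflection principle it extends holomorphically across $\partial\mathbb D$, where it vanishes, so it is identically zero near $\partial\mathbb D$. Since $F-M$ is meromorphic on the connected set $\Omega$, $F=M$ on $\Omega$. By (9), $F(z)=z+O(1/z)$ at $\infty$, so $M$ fixes $\infty$, is affine, and equals the identity. By continuity $F=\mathrm{id}$ on $\partial\Delta$.

**Step 3: contradiction on $\Delta$.** This step confronts the boundary values with the coefficient. On $\Delta$ the coefficient of $F$ is $k$, that of $\mathcal A$. So $F=\psi\circ\mathcal A$ with $\psi$ holomorphic in $\mathcal E=\mathcal A(\Delta)$, the interior of an ellipse, and continuous on $\overline{\mathcal E}$. If $w=z+k\bar z$, then $w-k\bar w=(1-k^2)z$. So on $\partial\mathcal E$, where $F\circ\mathcal A^{-1}=\mathcal A^{-1}$,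
$$\psi(w)=\mathcal A^{-1}(w)=\frac{w-k\bar w}{1-k^2},\qquad\text{i.e.}\qquad\bar w=\frac1k\big(w-(1-k^2)\psi(w)\big).$$
The right side is holomorphic in the convex domain $\mathcal E$ and continuous on $\overline{\mathcal E}$, so by Cauchy's theorem $\oint_{\partial\mathcal E}\bar w\,dw=0$. But by Green's formula $\oint_{\partial\mathcal E}\bar w\,dw=2i|\mathcal E|\ne0$, a contradiction. So $f$ is not locally Möbius, and Theorem 2 is proved. $\square$
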